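# Two stabilizers that fail to generate the automorphism group of a free group of infinite rank

## 1. The guess that the two stabilizers generate, for sets and in finite rank

Let $F$ be a free group with basis $\mathcal X$, let $\Gamma=\operatorname{Aut}F$, and split the basis as $\mathcal X=\mathcal X_1\sqcup\mathcal X_2\sqcup\mathcal X_3$. Let $U_1,U_2,W$ be the subgroups generated by $\mathcal X_1,\mathcal X_2,\mathcal X_3$, so that $F=U_1*U_2*W$. Consider two subgroups of $\Gamma$. The first, $A$, consists of the automorphisms that fix $U_1$ pointwise and map $U_2*W=\langle\mathcal X_2\cup\mathcal X_3\rangle$ onto itself. The second, $B$, consists of those that fix $U_2$ pointwise and map $U_1*W=\langle\mathcal X_1\cup\mathcal X_3\rangle$ onto itself. In symbols, with $\Gamma_{(U)}$ for the pointwise and $\Gamma_{\{U\}}$ for the setwise stabilizer and combined subscripts for intersections,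
$$A=\Gamma_{(U_1),\{U_2*W\}},\qquad B=\Gamma_{(U_2),\{U_1*W\}},\qquad H=\langle A,B\rangle .$$
Suppose that the rank $\kappa=|\mathcal X|$ is infinite and that all three parts have cardinality $\kappa$. Is $H=\Gamma$?

The answer that one would first guess is yes. The two groups overlap on the large common part $W$, and material can be shuttled from $U_1$ through $W$ into $U_2$ and back.

The question makes sense in any variety $\mathfrak V$ of algebras (a class of algebras defined by identities, such as all groups, all abelian groups, all vector spaces over a field). One takes a free algebra $F$ of $\mathfrak V$ with infinite basis, and free products are taken in $\mathfrak V$.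

**Definition (BMN-variety).** A variety $\mathfrak V$ is a *BMN-variety* (Bergman–Macpherson–Neumann variety) if for every free algebra $F\in\mathfrak V$ of infinite rank $\kappa$, and $F=U_1*U_2*W$ coming from a partition of a basis into three parts of cardinality $\kappa$, the group $\operatorname{Aut}F$ is generated by $\Gamma_{(U_1),\{U_2*W\}}$ and $\Gamma_{(U_2),\{U_1*W\}}$.

The question whether the variety of all groups is a BMN-variety is taken from Vladimir Tolstykh, "The automorphism groups of relatively free groups of infinite rank", arXiv:0807.4343 (2008). The following are quoted as known BMN-varieties: all algebras in the empty language, every variety of vector spaces, all abelian groups, and for every $c$ the nilpotent groups of class $\le c$. This supports the guess. Let us test it by hand on two cases.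

For the empty language an algebra is a bare set, $F=\mathcal X$, and $\Gamma=\operatorname{Sym}(\mathcal X)$. Put $P=\mathcal X_2\cup\mathcal X_3$ and $Q=\mathcal X_1\cup\mathcal X_3$. Then $A=\operatorname{Sym}(P)$ and $B=\operatorname{Sym}(Q)$, where permutations are extended by the identity.

**Proposition 1.1.** If $|\mathcal X_1|=|\mathcal X_2|=|\mathcal X_3|=\kappa$ is infinite, then $\operatorname{Sym}(P)$ and $\operatorname{Sym}(Q)$ generate $\operatorname{Sym}(\mathcal X)$.

*Proof.* Let $\pi\in\operatorname{Sym}(\mathcal X)$ and $M=\pi(\mathcal X_1)$, so $|M|=|\mathcal X\setminus M|=\kappa$. It is enough to find $h\in\langle \operatorname{Sym}(P),\operatorname{Sym}(Q)\rangle$ such that $h\pi$ fixes $\mathcal X_1$ pointwise, since then $h\pi\in\operatorname{Sym}(P)$.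

Suppose first that $|P\setminus M|=\kappa$. Choose $N\subset\mathcal X_3$ with $|N|=|M\cap P|$ and $|\mathcal X_3\setminus N|=\kappa$. As $M\cap P$ and $N$ both have complement of size $\kappa$ in $P$, some $\sigma\in\operatorname{Sym}(P)$ has $\sigma(M\cap P)=N$. Now $\sigma(M)\subset Q$, and $Q\setminus\sigma(M)\supseteq\mathcal X_3\setminus N$ has size $\kappa$, as does $Q\setminus \mathcal X_1=\mathcal X_3$. So the bijection $\sigma\pi(x)\mapsto x$ from $\sigma(M)$ to $\mathcal X_1$ extends to some $\tau\in\operatorname{Sym}(Q)$, and $h=\tau\sigma$ works.

If $|P\setminus M|<\kappa$, then $|\mathcal X_1\setminus M|=\kappa$. Let $\tau_0\in\operatorname{Sym}(Q)$ interchange $\mathcal X_1$ and $\mathcal X_3$. Then $P\setminus\tau_0(M)\supseteq\tau_0(\mathcal X_1\setminus M)$ has size $\kappa$, and the first case applies to $\tau_0\pi$. $\square$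

For free groups themselves, the easiest test is a finite basis.

**Proposition 1.2.** If $\mathcal X$ is finite and $\mathcal X_1,\mathcal X_2,\mathcal X_3$ are nonempty, then $H=\Gamma$.

*Proof.* Permutations of $P=\mathcal X_2\cup\mathcal X_3$, extended to automorphisms of $F$, lie in $A$. Permutations of $Q=\mathcal X_1\cup\mathcal X_3$ lie in $B$. Pick $z\in\mathcal X_3=P\cap Q$. All transpositions $(z\,y)$, $y\neq z$, lie in $H$ because $P\cup Q=\mathcal X$, and they generate $\operatorname{Sym}(\mathcal X)$. Moreover $A$ contains $x\mapsto x^{-1}$ and $x\mapsto xy$ (other basis elements fixed) for distinct $x,y\in P$; there are such because $|P|\ge2$. Conjugation by $\operatorname{Sym}(\mathcal X)$ yields all elementary Nielsen automorphisms, and by Nielsen's theorem these generate $\operatorname{Aut}F$. $\square$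

So the guess passes both tests.

## 2. Peeling triangular automorphisms level by level

Let us try to combine the two cases. Let $\kappa$ be infinite and $|\mathcal X_1|=|\mathcal X_2|=|\mathcal X_3|=\kappa$. By Proposition 1.1, $\operatorname{Sym}(\mathcal X)\le H$. The finite rank argument writes an automorphism as a product of elementary moves. In infinite rank we must perform infinitely many moves at once, and many of them can indeed be done in parallel.

**Proposition 2.1.** (1) Let $Y,Z\subset\mathcal X$ be disjoint, and let $g(x)\in\langle Z\rangle$ for each $x\in Y$. The automorphism $\sigma$ with $\sigma(x)=g(x)^{-1}xg(x)$ for $x\in Y$, fixing $\mathcal X\setminus Y$ pointwise, lies in $H$.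

(2) Let $\mathcal X=\mathcal X^0\sqcup\dots\sqcup\mathcal X^m$, and let $\psi$ fix $\mathcal X^0$ pointwise and satisfy $\psi(x)=g(x)^{-1}xg(x)$ with $g(x)\in\langle\mathcal X^0\cup\dots\cup\mathcal X^{j-1}\rangle$ for $x\in\mathcal X^j$, $1\le j\le m$. Then $\psi\in H$.

*Proof.* (1) Suppose first that $\mathcal X\setminus(Y\cup Z)$ has size $\kappa$. Choose a subset $X'$ of it of size $\kappa$ whose complement in $\mathcal X$ has size $\kappa$, and $\pi\in\operatorname{Sym}(\mathcal X)$ with $\pi(X')=\mathcal X_1$. Then $\pi\sigma\pi^{-1}$ fixes $\mathcal X_1$ pointwise, and it and its inverse map $\mathcal X_2\cup\mathcal X_3$ into $\langle\mathcal X_2\cup\mathcal X_3\rangle$. So $\pi\sigma\pi^{-1}\in A$ and $\sigma\in H$. In general, if $|Y|=\kappa$, split $Y$ into two halves of size $\kappa$. Then $\sigma$ is the product of the corresponding automorphisms for the two halves, and each misses the other half. If $|Y|<\kappa$, replace $Z$ by the set of letters that occur in the words $g(x)$, $x\in Y$. This set is finite if $Y$ is finite, and has size at most $|Y|$ if $Y$ is infinite, so the first case applies.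

(2) Let $\sigma_j$ send $x\mapsto g(x)^{-1}xg(x)$ for $x\in\mathcal X^j$ and fix the rest of $\mathcal X$. By (1), $\sigma_j\in H$. Apply $\sigma_m\cdots\sigma_2\sigma_1$ (first $\sigma_1$) to $x\in\mathcal X^j$: the factors $\sigma_1,\dots,\sigma_{j-1}$ fix $x$, then $\sigma_j$ produces $g(x)^{-1}xg(x)$, and $\sigma_{j+1},\dots,\sigma_m$ fix everything of level at most $j$. So the product is $\psi$. $\square$

With infinitely many levels $\mathcal X^0,\mathcal X^1,\mathcal X^2,\dots$ the same formula still defines an automorphism, namely the infinite product $\cdots\sigma_3\sigma_2\sigma_1$, each letter being affected by only one factor. But elements of $H$ are *finite* products of elements of $A\cup B$, and peeling one level at a time never ends. Here the attempt stops. These automorphisms also induce the identity on $F/[F,F]$, so the abelianization gives no information about them.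

In fact the guess is wrong: infinitely many levels cannot always be compressed.

**Theorem 1.** If $\mathcal X$ is infinite and $\mathcal X_1,\mathcal X_2\neq\varnothing$ (in particular if all three parts have cardinality $\kappa=|\mathcal X|$), then $H\ne\Gamma$; moreover $|\Gamma:H|=2^{\kappa}=|\Gamma|$.

Consequently the variety of all groups is not a BMN-variety, and the required generation fails in every infinite rank.

**Theorem 2.** (a) For infinite $\mathcal X$, the subgroup of $\Gamma$ generated by $\operatorname{Sym}(\mathcal X)$ and *all* the groups $\Gamma_{\{\langle Y\rangle\},\{\langle \mathcal X\setminus Y\rangle\}}$, $\varnothing\ne Y\subsetneq\mathcal X$, has index $2^\kappa$ in $\Gamma$.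

(b) For an arbitrary, finite or infinite, basis $\mathcal X$ and arbitrary parts $\mathcal X_i$ (possibly empty): $H=\Gamma$ if and only if $\mathcal X_1=\varnothing$, or $\mathcal X_2=\varnothing$, or ($\mathcal X$ is finite and $\mathcal X_3\neq\varnothing$).

Counting alone does not prove Theorem 1: when $|\mathcal X_2\cup\mathcal X_3|=\kappa$, the group $A\supseteq\operatorname{Sym}(\mathcal X_2\cup\mathcal X_3)$ already has $2^\kappa$ elements. We need something that $H$ preserves and $\Gamma$ does not.

## 3. Splittings as trees, and an equivalence class that $H$ preserves

Every element of $A$ preserves the decomposition $F=U_1*(U_2*W)$, and every element of $B$ preserves $F=U_2*(U_1*W)$. These two decompositions have a common refinement, $U_1*W*U_2$. Trees make this precise.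

We recall the facts we need; they are in Serre, *Trees*, and Culler–Morgan, *Proc. LMS* 1987. Trees are simplicial and groups act on them without inversions. An element or subgroup is *elliptic* if it fixes a vertex. A non-elliptic element is *hyperbolic*: it translates a unique line, its *axis*. A *direction* at a vertex is an edge starting there.

**Fact 3.1 (Bass–Serre trees).** For $G=G_1*G_2$ let the vertices be the cosets $gG_1$ and $gG_2$ and the edges be the elements $g\in G$, with $g$ joining $gG_1$ to $gG_2$. This is a tree on which $G$ acts with trivial edge stabilizers, and the stabilizer of $gG_i$ is $gG_ig^{-1}$. Similarly, $G=G_1*G_0*G_2$ acts on the tree of the path of groups $G_1 - G_0 - G_2$: its vertices are the cosets of the three groups, and each $g\in G$ gives one edge from $gG_1$ to $gG_0$ and one from $gG_0$ to $gG_2$.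

**Fact 3.2 (structure theorem).** Let $G$ act on a tree $Y$ with trivial edge stabilizers. Lift a maximal subtree of $Y/G$ to a subtree $D\subset Y$. Each edge of $Y/G$ outside the maximal subtree lifts to an edge $e$ with one end in $D$ and the other in $t_eD$ for some $t_e\in G$, and $G$ is the free product of the stabilizers $G_v$, $v$ a vertex of $D$, and of the free group with basis the elements $t_e$.

**Fact 3.3 (minimal subtrees).** If a finitely generated group $L$ acts on a tree without a fixed vertex, then $L$ contains a hyperbolic element. There is a unique minimal $L$-invariant subtree, contained in every invariant subtree. It is the union of the axes of the hyperbolic elements of $L$ (so every vertex in it has valence $\geq2$), and its quotient by $L$ is finite.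

**Fact 3.4.** Let $G$ act on a tree with trivial edge stabilizers, $e=[b,b']$ an edge, $v\ne1$ fixing $b$ and $v'\neq1$ fixing $b'$. Then $t=vv'$ is hyperbolic and its axis contains $e$.

*Proof.* We have $tb'=vb'$. The path $J$ through $b',b,vb'$ has no backtracking, since $ve\ne e$. It ends at $tb'$ with the edge $ve$, and $tJ$ starts there with the edge $te=vv'e\neq ve$. So the paths $t^kJ$ fit together to a line translated by $t$ (by $2$), and it contains $e$. $\square$

**Definition (the class $\mathcal T$).** $\mathcal T$ is the class of $F$-trees with trivial edge stabilizers and no vertex fixed by $F$.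

In such a tree a nontrivial elliptic element fixes exactly one vertex, since otherwise it would fix a path, hence an edge. For $\varnothing\ne Y\subsetneq\mathcal X$ let $T_Y\in\mathcal T$ be the Bass–Serre tree of $F=\langle Y\rangle*\langle\mathcal X\setminus Y\rangle$.

**Definition (collapse).** A *collapse* $c:R\to T$ of $F$-trees is the equivariant map that contracts to a vertex each component of an $F$-invariant subforest of $R$, possibly followed by an equivariant isomorphism.

A collapse is surjective on vertices, its fibers over vertices are subtrees, and the edges that are not collapsed correspond bijectively to the edges of $T$. Geodesics map to geodesics: the uncollapsed edges of a geodesic are distinct, so their images form a path without repeated edges.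

**Definition (the relations $\sim$ and $\approx$).** For $S,S'\in\mathcal T$ write $S\sim S'$ if some $R\in\mathcal T$ collapses onto both. Isomorphic trees are in this relation. Let $\approx$ be the equivalence relation generated by $\sim$.

*Example.* If $Y,Y'$ are nonempty and disjoint subsets of $\mathcal X$, then $T_Y\sim T_{Y'}$:
$$Y\cap Y'=\varnothing\ \Longrightarrow\ T_Y\sim T_{Y'} .\tag{1}$$
Take for $R$ the tree of the path of groups $\langle Y\rangle - \langle\mathcal X\setminus(Y\cup Y')\rangle - \langle Y'\rangle$. Collapsing the edge orbit on the right gives $T_Y$, and collapsing the one on the left gives $T_{Y'}$. The middle group may be trivial; then $R$ is $T_Y$ with each edge subdivided.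

For $\varphi\in\Gamma$ let $\varphi T$ be the tree $T$ with the new action $g\circ t=\varphi^{-1}(g)t$. In $\varphi(\psi T)$ the element $g$ acts as $\psi^{-1}\varphi^{-1}(g)$, so $(\varphi\psi)T=\varphi(\psi T)$. A collapse $R\to S$ is also a collapse $\varphi R\to\varphi S$, so $\Gamma$ preserves $\sim$ and $\approx$.

If $\varphi$ maps $\langle Y\rangle$ and $\langle\mathcal X\setminus Y\rangle$ onto themselves, then
$$\varphi T_Y\cong T_Y .\tag{2}$$
Indeed, for either factor $V$, $\theta(gV)=\varphi(g)V$ is well defined and gives an automorphism of the tree with $\theta(gt)=\varphi(g)\theta(t)$. Hence $\theta(g\circ t)=\theta(\varphi^{-1}(g)t)=g\,\theta(t)$, so $\theta:\varphi T_Y\to T_Y$ is equivariant.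

From now on let $\mathcal X_1$ be nonempty and different from $\mathcal X$. Put $T=T_{\mathcal X_1}$ and
$$\Sigma=\{\varphi\in\Gamma:\varphi T\approx T\}.$$
This is a subgroup: if $\varphi T\approx T$ and $\psi T\approx T$, then $\varphi\psi T\approx\varphi T\approx T$, and applying $\varphi^{-1}$ to $\varphi T\approx T$ gives $T\approx\varphi^{-1}T$.

**Lemma 3.5.** If $\mathcal X_1,\mathcal X_2\ne\varnothing$, then $H\le\Sigma$.

*Proof.* If $\alpha\in A$, then $\alpha T\cong T$ by (2). If $\beta\in B$, then $T\sim T_{\mathcal X_2}$ by (1) and $\beta T_{\mathcal X_2}\cong T_{\mathcal X_2}$ by (2), so $\beta T\sim\beta T_{\mathcal X_2}\cong T_{\mathcal X_2}\sim T$. $\square$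

It remains to find many automorphisms that leave the $\approx$-class of $T$. In finite rank there are none when all three parts are nonempty: by Proposition 1.2 and Lemma 3.5, $\Sigma=\Gamma$. So a yes-or-no invariant of finite pieces cannot suffice. What can work is a *number*, attached to finitely generated pieces, that changes by a controlled amount along each step $S\sim S'$. An automorphism with infinitely many levels can change it, on suitable pieces, by more than any finite chain allows.

Here is the plan. Fix $L\le F$ generated by a finite subset of $\mathcal X$. Each tree $S$ in a chain contains the minimal subtree $S^L$ of $L$. An element $x\in F$ outside $L$ attaches to $S^L$ at a vertex $p_S(x)$. We want a real-valued coordinate $h$ on $S^L$ in which $g\in L$ acts approximately as translation by a number $f(g)$. Then the difference of the coordinates at which $x$ and $x'$ attach is our number. If an automorphism replaces $x$ by $g^{-1}xg$ and fixes $x'$, this difference moves by about $f(g)$.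

## 4. A counting function that is small on proper free factors

What must $f:L\to\mathbb R$ satisfy? An element of $L$ fixing a vertex of $S^L$ does not move it, so $f$ must be bounded on vertex stabilizers. Through the trees of a chain these may be quite arbitrary proper free factors of $L$. A homomorphism $f$ is useless: if it is bounded on $\langle x_i\rangle$, then $f(x_i)=0$ for each basis element, so $f=0$. We therefore allow a bounded error.

Let $L$ be free with basis $x_1,\dots,x_n$, $2\le n<\infty$. Put $w=\prod_{i,j}x_ix_j$, the product over all pairs in some order. This is a positive word of length $\ell=2n^2$ that contains every $x_ix_j$ as a subword. For $g\in L$, written as a reduced word, let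
$$f(g)=\#_w(g)-\#_{w^{-1}}(g),$$
where $\#$ counts occurrences, possibly overlapping. Then $f(g^{-1})=-f(g)$, and $f(w^k)\ge k$ for $k\geq 1$, as $w^k$ is a positive word.

*Example.* For $n=2$ we may take $w=x_1x_1\cdot x_1x_2\cdot x_2x_1\cdot x_2x_2=x_1^3x_2^2x_1x_2^2$, with $\ell=8$. Here $f(x_1^3)=f(x_2^2x_1x_2^2)=0$ but $f(w)=1$, so $f$ is not a homomorphism. It vanishes on all powers of $x_1$, of $x_2$ and of $x_1x_2$, since none of these contains $w$ or $w^{-1}$.

**Lemma 4.1.** With $\Delta:=3(\ell-1)$ we have $|f(ab)-f(a)-f(b)|\le\Delta$ for all $a,b\in L$. If $ab$ is reduced as written, the bound $\ell-1$ holds.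

*Proof.* If $ab$ is reduced as written, the occurrences counted in $ab$ but not in $a$ or $b$ straddle the junction. There are at most $\ell-1$ such occurrences of $w$ and at most $\ell-1$ of $w^{-1}$, and $f$ takes their difference. In general write $a=a'c$, $b=c^{-1}b'$, $ab=a'b'$, all reduced as written. Then $f(a)=f(a')+f(c)+\epsilon_1$, $f(b)=-f(c)+f(b')+\epsilon_2$ and $f(ab)=f(a')+f(b')+\epsilon_3$ with $|\epsilon_i|\le\ell-1$. So the error is $\epsilon_3-\epsilon_1-\epsilon_2$. $\square$

**Lemma 4.2.** If $g$ lies in a proper free factor of $L$, then $|f(g)|\le\varepsilon:=2(\ell-1)$.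

*Proof.* **Step 1: reduction to cyclically reduced words.** Let $g\ne1$ and write $g=tg_0t^{-1}$, reduced as written, with $g_0\neq 1$ cyclically reduced. Since $f(t)+f(t^{-1})=0$, two applications of Lemma 4.1 give $|f(g)|\le|f(g_0)|+2(\ell-1)$. Also $g_0$ lies in a conjugate of a proper free factor, which is again a proper free factor. So it suffices that $g_0$ contains neither $w$ nor $w^{-1}$, for then $f(g_0)=0$. This is an instance of Whitehead's cut-vertex lemma, and we prove it. Suppose that $g_0$ contains $w$ or $w^{-1}$.

**Step 2: many lines through each vertex.** This step turns the assumption into a connectivity property. Let $\mathcal C$ be the Cayley tree of $L$, with vertex set $L$ and edges $(h,hx_i)$. Let $\Lambda$ be the set of axes in $\mathcal C$ of all conjugates of $g_0$; it is $L$-invariant. The axis of $g_0$ passes through $1$ and reads $\dots g_0g_0\dots$. It therefore contains, read in one of its two directions, every word $x_ix_j$. Translating, we see that for every vertex $y$ and all $i,j$ some line of $\Lambda$ passes through $yx_i^{-1},y,yx_j$. Consider the graph whose vertices are the $2n$ directions at $y$, two being joined when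 a line of $\Lambda$ uses both. It contains the complete bipartite graph $K_{n,n}$, and $n\ge2$. Hence

$(*)$ *this graph is connected and stays connected after deleting any one vertex.*

**Step 3: two classes of ends.** This step uses the free factor to divide the ends of $\mathcal C$. Let $L=V*V'$ with $g_0\in V$ and $V,V'\ne1$, let $Z$ be its Bass–Serre tree, and let $e=[b,b']$ be the edge whose ends have stabilizers $V$ and $V'$. Let
$$\mathcal E=\{h\in L: hb\text{ is on the }b\text{-side of }e\}.$$
An edge $(h,hx_i)$ of $\mathcal C$ has exactly one end in $\mathcal E$ if and only if $e\subset[hb,hx_ib]$, that is, $h^{-1}e\subset[b,x_ib]$. The segment $[b,x_ib]$ has finitely many edges, and $h$ is determined by $h^{-1}e$ because edge stabilizers are trivial. So only finitely many edges of $\mathcal C$ have exactly one end in $\mathcal E$. Every ray in $\mathcal C$ is therefore eventually in $\mathcal E$ or eventually in its complement, and the set of ends of $\mathcal C$ is partitioned accordingly as $P\sqcup P'$.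

Both classes are nonempty. Take $1\ne v\in V$, $1\ne v'\in V'$ and $t=vv'$. By Fact 3.4, $t$ is hyperbolic on $Z$ with axis containing $e$. Let $h_0$ be a vertex on the axis of $t$ in $\mathcal C$. The point $t^kh_0b$ has distance from $t^kb$ independent of $k$, and $t^kb$ runs along the axis in $Z$. So for $k\to+\infty$ and $k\to-\infty$ the points $t^kh_0b$ lie on opposite sides of $e$, and the two ends of the axis of $t$ in $\mathcal C$ lie in different classes.

Each line of $\Lambda$ has both its ends in the same class. As $g_0$ is cyclically reduced, the axis of $sg_0s^{-1}$ contains all vertices $sg_0^k$, $k\in\mathbb Z$. Since $g_0\in V$ fixes $b$, we have $sg_0^kb=sb$ for all $k$, so these vertices are all in $\mathcal E$ or all outside.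

**Step 4: contradiction by a minimal finite subtree.** This step finds a line of $\Lambda$ with ends in different classes. Call a nonempty finite subtree $K\subset\mathcal C$ *admissible* if for each component of $\mathcal C\setminus K$ all its ends lie in one class. A finite subtree containing all edges with exactly one end in $\mathcal E$ is admissible, so admissible subtrees exist. Take one, $K$, with the fewest vertices. Every component of $\mathcal C\setminus K$ has ends, so it has a well-defined type, $P$ or $P'$.

If $K=\{y\}$, each direction at $y$ has a type, and both types occur since $P,P'\neq\varnothing$. By $(*)$ some line of $\Lambda$ uses two directions at $y$ of different types. Its ends lie in different classes, contrary to Step 3.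

Otherwise let $y$ be a leaf of $K$. The $2n-1$ directions at $y$ that leave $K$ each have a type. If all were equal, $K\setminus\{y\}$ would be admissible, since the only new component of the complement consists of $y$ and the components in these directions. So both types occur. By $(*)$, after deleting the one direction pointing into $K$ the graph is still connected, and a line of $\Lambda$ uses two directions of different types, a contradiction as before. $\square$

From now on, for given $n\ge2$, put
$$C=3(\Delta+\varepsilon).$$
This depends only on $n$, and $C>0$. For $n=2$ we get $\Delta=21$, $\varepsilon=14$, $C=105$.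

## 5. Natural edges and coordinates on a minimal $L$-tree

Throughout this section $L,n,f$ are as in Section 4, and $Y$ is a minimal $L$-tree with trivial edge stabilizers that is not a point. In particular $L$ fixes no vertex of $Y$, and Fact 3.3 applies. The tree $Y$ may have long chains of valence-two vertices, and we need bounds depending only on $n$. So we ignore such vertices.

**Definition (natural vertices and edges).** A vertex of $Y$ is *natural* if its $L$-stabilizer is nontrivial or its valence is at least $3$. The *natural edges* are the closures of the components of $Y\setminus\{\text{natural vertices}\}$.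

*Examples.* Let $L$ have basis $y_1,y_2$. In the tree of the path of groups $\langle y_1\rangle - 1 - \langle y_2\rangle$, the middle vertices have valence two and trivial stabilizer. They are not natural, and each natural edge consists of two edges. In the Cayley tree of $L$ all vertices are natural, with valence four.

**Lemma 5.1.** Natural edges are finite segments between natural vertices, and the natural vertices and natural edges form an $L$-tree $Y^{nat}$ without inversions and with trivial edge stabilizers. The quotient $Y^{nat}/L$ has at most $3n-3$ edges.

*Proof.* **Step 1: natural vertices exist.** A non-natural vertex has valence exactly two and trivial stabilizer. If all vertices were of this kind, $Y$ would be a line on which $L$ acts freely without inversions, so by translations, and $L$ would be cyclic. But $n\ge2$.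

**Step 2: natural edges are finite.** A component of $Y\setminus\{\text{natural vertices}\}$ is an open segment, perhaps infinite. Since a natural vertex exists and $Y$ is connected, the component has at least one natural endpoint, so if it were infinite it would be a ray. As $Y/L$ is finite, some $g\in L$ would map one vertex of the open ray to a different one. Then $g\ne1$ would map the ray to itself, hence fix its endpoint and the whole ray. This is impossible.

**Step 3: no inversions.** Suppose $g\in L$ maps a natural edge to itself. If $g$ preserves its direction, it fixes an edge of $Y$, so $g=1$. If $g$ reverses it, then $g$ inverts the middle edge, which is excluded, or fixes the middle vertex. That vertex is interior and so non-natural, whence $g=1$, which does not reverse anything. So only $g=1$ occurs.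

**Step 4: the bound.** We count with ranks. The graph $Y^{nat}/L$ is finite, because $Y/L$ is. Let it have $k_V$ vertices and $k_E$ edges. Let $L_v$ denote the stabilizer of a lift of its vertex $v$, and $\mathrm{val}(v)$ the valence of $v$ in the quotient, loops counted twice. By Fact 3.2, $n=\sum_v\operatorname{rk}L_v+(k_E-k_V+1)$, so
$$n-1=\sum_v\Bigl(\operatorname{rk}L_v-1+\tfrac12\mathrm{val}(v)\Bigr).\tag{3}$$
Each summand is at least $\mathrm{val}(v)/6$. If $L_v=1$, then $\mathrm{val}(v)$ is the valence of a lift of $v$, hence at least $3$, and $\frac12\mathrm{val}(v)-1\ge\frac16\mathrm{val}(v)$. Otherwise $\operatorname{rk}L_v\ge1$ and the summand is at least $\frac12\mathrm{val}(v)$. As $\sum_v\mathrm{val}(v)=2k_E$, (3) gives $n-1\ge k_E/3$. $\square$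

*Example.* For $n=2$, the universal cover of the graph with two vertices joined by three edges has a quotient with $3=3n-3$ edges, so the bound is attained.

**Definition (good function).** Let $V(Y)$ be the vertex set of $Y$. A function $h:V(Y)\to\mathbb R$ is *$C$-good* if

(i) $|h(gp)-h(p)-f(g)|\le C$ for all $g\in L$, $p\in V(Y)$;

(ii) $|h(p)-h(q)|\le C$ whenever $p,q$ lie in a common natural edge.

*Example.* On the Cayley tree of $L$, whose vertices are the elements of $L$, the function $h=f$ is $C$-good. Condition (i) is Lemma 4.1, and $|f(px_i)-f(p)|\le\Delta+\varepsilon$ because $x_i$ lies in a proper free factor.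

**Lemma 5.2.** $Y$ has a $C$-good function.

*Proof.* **Step 1: definition on natural vertices.** Lift a maximal subtree of $Y^{nat}/L$ to a subtree $D\subset Y^{nat}$. Each natural vertex $p$ is in the orbit of exactly one vertex $p'$ of $D$. Choose $g_p$ with $p=g_pp'$ and put $h(p)=f(g_p)$.

**Step 2: independence of choices up to a bounded error.** By Fact 3.2, $L=(*_{v\in D}L_v)*\langle t_e\rangle_e$, freely. Each $L_v$ is a free factor of $L$, and a proper one since $L$ fixes no vertex. Each $t_e$ is a member of a basis, hence lies in a proper free factor, as $n\ge2$. By Lemma 4.2, $|f|\le\varepsilon$ on all $L_v$ and at all $t_e$. If $p=gp'$ with $p'\in D$, then $g^{-1}g_p\in L_{p'}$, so Lemma 4.1 gives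
$$|h(p)-f(g)|\le\Delta+\varepsilon.\tag{4}$$

**Step 3: condition (i) on natural vertices.** Let $p=g_pp'$. Then $gp=(gg_p)p'$, so $|h(gp)-f(gg_p)|\le\Delta+\varepsilon$ by (4), and $|f(gg_p)-f(g)-f(g_p)|\le\Delta$. The total error is at most $2\Delta+\varepsilon\le C$.

**Step 4: condition (ii) for the ends $p,q$ of a natural edge.** The edge is $g$ times an edge of $D$ or $g$ times one of the chosen lifts $e$. In the first case $p=gp'$, $q=gq'$ with $p',q'\in D$, and (4) gives $|h(p)-h(q)|\le2(\Delta+\varepsilon)$. In the second case, up to exchanging $p$ and $q$, $p=gp'$ and $q=gt_eq'$ with $p',q'\in D$. Then $|h(p)-f(g)|\le\Delta+\varepsilon$ and $|h(q)-f(gt_e)|\le\Delta+\varepsilon$ by (4), and $|f(gt_e)-f(g)|\le\Delta+\varepsilon$. The total is at most $3(\Delta+\varepsilon)=C$.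

**Step 5: non-natural vertices.** As $L$ acts on $Y^{nat}$ without inversions, choose an $L$-invariant orientation of the natural edges. For a non-natural $p$ let $\nu(p)$ be the initial vertex of its natural edge, and put $h(p)=h(\nu(p))$. Since $\nu(gp)=g\nu(p)$, (i) persists. On one natural edge $h$ takes only its values at the two ends, so (ii) persists. $\square$

Good functions are far from unique: one may for instance replace $h$ by $h$ plus any constant without losing goodness. But the difference of two good functions is almost $L$-invariant, and $Y^{nat}/L$ is small. The next lemma says that this difference is almost constant.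

**Lemma 5.3.** Let $k:V(Y)\to\mathbb R$ satisfy $|k(gp)-k(p)|\le2C$ for all $g\in L$, $p\in V(Y)$, and $|k(p)-k(q)|\le2C$ for $p,q$ in a common natural edge. Then $|k(p)-k(q)|\le6nC$ for all $p,q\in V(Y)$.

*Proof.* Move $p,q$ within natural edges to natural vertices $p',q'$, at a cost of $2C$ each. A path without repeated edges in $Y^{nat}/L$ between the images of $p'$ and $q'$ has at most $3n-3$ edges. It lifts to a path from $p'$ to $gq'$ for some $g\in L$, at a cost of at most $2C(3n-3)$. Passing from $gq'$ to $q'$ costs $2C$. The total is $4C+2C(3n-3)+2C=6nC$. $\square$

## 6. Good functions pass through collapses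

Now return to $F$. From here on $L\le F$ is generated by a finite subset of $\mathcal X$ with $n\ge2$ elements, with this subset as its basis. If $L$ is not elliptic in $S\in\mathcal T$, let $S^L$ be the minimal $L$-subtree. It is not a point and has trivial edge stabilizers, so Section 5 applies to it. Natural edges of $S^L$ are understood with respect to $L$.

Two neighbors $S\sim S'$ in a chain are collapses of a common $R$. To compare a good function on $S^L$ with one on $S'^L$ we pull both back to $R^L$.

**Lemma 6.1.** Let $c:R\to S$ be a collapse, $R,S\in\mathcal T$, with $L$ not elliptic in $S$. Then $L$ is not elliptic in $R$, $c(R^L)=S^L$, and if $h$ is $C$-good on $S^L$, then $h\circ c$ is $C$-good on $R^L$.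

*Proof.* **Step 1: the minimal subtrees correspond.** A vertex of $R$ fixed by $L$ would map to one in $S$, so $L$ is not elliptic in $R$. The image $c(R^L)$ is an $L$-invariant subtree, hence contains $S^L$. The preimage $c^{-1}(S^L)$ is $L$-invariant. It is also a subtree, because the geodesic between two of its vertices maps to a geodesic with ends in $S^L$. Hence it contains $R^L$. So $c(R^L)=S^L$.

**Step 2: condition (i).** It holds since $h(c(gp))=h(g\,c(p))$ for $g\in L$.

**Step 3: natural edges map into natural edges.** This gives (ii). Let $\eta$ be a natural edge of $R^L$, $r$ an interior vertex of $\eta$, and $Q=c^{-1}(c(r))\cap R^L$, an intersection of two subtrees and so a subtree. Suppose $Q$ contains no endpoint of $\eta$. The interior vertices of $\eta$ have valence two in $R^L$, so $Q$ is a segment in the interior of $\eta$, and exactly two edges of $R^L$ leave $Q$. They are not collapsed, since their outer ends are in $R^L$ but not in $Q$. Conversely, an edge of $S^L=c(R^L)$ at $c(r)$ is the image of an edge of $R^L$, whose end over $c(r)$ is in $Q$ and whose other end is not. So $c(r)$ has valence two in $S^L$. An element of $L$ fixing $c(r)$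 preserves $Q$, hence maps $\eta$ to a natural edge sharing an interior vertex with $\eta$, that is, to $\eta$. By Lemma 5.1 it is $1$. So $c(r)$ is non-natural.

Therefore every vertex of the geodesic $c(\eta)$ other than the images of the endpoints of $\eta$ is non-natural. So $c(\eta)$ lies in one natural edge of $S^L$ or is a vertex, and (ii) for $h$ gives (ii) for $h\circ c$. $\square$

## 7. Where an outside element attaches to $S^L$

Let $1\ne x\in F$ have no nontrivial power in $L$, and let $S\in\mathcal T$ with $L$ not elliptic in $S$. We define the vertex $p_S(x)\in S^L$ at which $x$ attaches.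

If $x$ is elliptic with fixed vertex $z$, let $p_S(x)$ be the vertex of $S^L$ nearest to $z$, and $\rho=[p_S(x),z]$.

If $x$ is hyperbolic with axis $A_x$, oriented by $x$, then $A_x\cap S^L$ contains no positive ray of $A_x$. Otherwise there would be an edge $e$ with $x^ie\in S^L$ for all large $i$. As $S^L/L$ is finite, $x^ie=l\,x^je$ for some $l\in L$ and $i>j$. Then $x^{-j}l^{-1}x^i$ fixes $e$, so it is $1$ and $x^{i-j}=l\in L$, contrary to assumption. So if $A_x$ meets $S^L$, there is a last vertex $p$ of $A_x$ in $S^L$, and we let $\rho$ be the part of $A_x$ from $p$ on. If $A_x$ does not meet $S^L$, let $\rho$ run along the bridge from $S^L$ to $A_x$ and then in the positive direction, and let $p$ be its first vertex. In both cases $\rho$ is a geodesic ray from $p$ with a tail equal to a positive tail of $A_x$, and $\rho\cap S^L=\{p\}$. Put $p_S(x)=p$.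

The vertex $p_S(x)$ is characterized as follows:

**(5)** *$p_S(x)$ is the unique vertex $p$ of $S^L$ from which the geodesic to $z$ (respectively, to the positive end of $A_x$) meets $S^L$ only in $p$.*

Indeed, if $p,p'$ are two such vertices and $m$ is the vertex where their geodesics merge, then $m\in[p,p']\subset S^L$, so $m=p$ and $m=p'$.

*Example.* Let $y_1\in\mathcal X_1$, $y_2\in\mathcal X\setminus\mathcal X_1$, $L=\langle y_1,y_2\rangle$, and let $[a,b]$ be the edge of $T=T_{\mathcal X_1}$ with $\operatorname{Stab}(a)=\langle\mathcal X_1\rangle$ and $\operatorname{Stab}(b)=\langle\mathcal X\setminus\mathcal X_1\rangle$. By Fact 3.4, $a,b\in T^L$. A further $x\in\mathcal X_1$ fixes $a$, so $p_T(x)=a$; and for $u\in L$ the element $uxu^{-1}$ fixes $ua\in T^L$, so $p_T(uxu^{-1})=ua$. Conjugating $x$ by $u$ moves its attaching vertex by $u$.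

**Lemma 7.1.** For a collapse $c:R\to S$ as in Lemma 6.1, $c(p_R(x))=p_S(x)$.

*Proof.* **Step 1: $c(\rho)$ meets $S^L$ only at its start.** Let $\rho$ be the geodesic from $p_R(x)$ in $R$. Let $y\in\rho$ be a vertex with $c(y)\in S^L=c(R^L)$, say $c(y)=c(r)$ with $r$ a vertex of $R^L$. Since $\rho\cap R^L=\{p_R(x)\}$, the geodesic $[y,r]$ passes through $p_R(x)$. The fiber over $c(y)$ is connected, so it contains $p_R(x)$, and $c(y)=c(p_R(x))$.

**Step 2: $c(\rho)$ ends where it should.** If $x$ is elliptic in $R$, then $c$ maps its fixed vertex to its fixed vertex in $S$. Let $x$ be hyperbolic in $R$ with axis $A_x$. If some edge of $A_x$ is not collapsed, neither are its translates by powers of $x$, so $c(A_x)$ is a geodesic line translated by $x$, that is, the axis of $x$ in $S$ with the same orientation. Then $c(\rho)$ is a ray to its positive end. If all of $A_x$ is collapsed, then $c(A_x)$ is a vertex fixed by $x$, and $c(\rho)$ is a finite geodesic ending there.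

In all cases $c(p_R(x))$ has the property in (5), so it equals $p_S(x)$. $\square$

**Proposition 7.2.** Let $S_0\sim S_1\sim\dots\sim S_M$ in $\mathcal T$, with $L$ elliptic in no $S_j$. Let $h_j$ be $C$-good on $S_j^L$, and let $x,x'\in F\setminus\{1\}$ have no nontrivial powers in $L$. Put $\delta_j=h_j(p_{S_j}(x))-h_j(p_{S_j}(x'))$. Then $|\delta_0-\delta_M|\le6nCM$.

*Proof.* It suffices to show $|\delta_j-\delta_{j+1}|\le6nC$. Let $c:R_j\to S_j$ and $d:R_j\to S_{j+1}$ be collapses with $R_j\in\mathcal T$, and let $k=h_j\circ c-h_{j+1}\circ d$ on $V(R_j^L)$. By Lemma 6.1 both functions are $C$-good on $R_j^L$. In $k(gp)-k(p)$ the terms $f(g)$ cancel, so $k$ satisfies the hypotheses of Lemma 5.3. Apply it to $p=p_{R_j}(x)$ and $q=p_{R_j}(x')$. By Lemma 7.1, $k(p)=h_j(p_{S_j}(x))-h_{j+1}(p_{S_{j+1}}(x))$, and likewise for $q$ with $x'$. So $k(p)-k(q)=\delta_j-\delta_{j+1}$, and its absolute value is at most $6nC$. $\square$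

We compare two elements $x,x'$ because $h_j$ and $h_{j+1}$ were chosen independently: the values of $k$ may be large, but $k$ is nearly constant.

To use Proposition 7.2 we must choose $L$ non-elliptic in a given finite set of trees. The next lemma does this.

**Lemma 7.3.** For each $S\in\mathcal T$ there are $y,y'\in\mathcal X$ such that every subgroup containing $y,y'$ is non-elliptic in $S$.

*Proof.* Otherwise any two $y,y'\in\mathcal X$ have a common fixed vertex. Each $y\in\mathcal X$ fixes at most one vertex, so all these vertices coincide and $F$ fixes a vertex, contrary to $S\in\mathcal T$. $\square$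

## 8. Triangular automorphisms that no finite chain can follow

Let $\mathcal X$ be infinite, $|\mathcal X|=\kappa$. The length $M$ of a chain and the subgroup $L$ needed for it are not known in advance. So we build automorphisms that perform, for *every* finite $s\subset\mathcal X$, a conjugation by an element of $\langle s\rangle$ too large for any chain of length at most $|s|$.

**Step 1: the levels.** The purpose is to index letters by finite sets of letters of lower level. Write $\mathcal X=\bigsqcup_{m\ge0}\mathcal X^m$ with $|\mathcal X^m|=\kappa$. (These levels are unrelated to $\mathcal X_1,\mathcal X_2,\mathcal X_3$.) Let $\mathrm{Fin}$ denote the set of finite subsets. For $m\ge1$ the set $\mathrm{Fin}(\mathcal X^0\cup\dots\cup\mathcal X^{m-1})\times\kappa$ has cardinality $\kappa$. Fix a bijection from $\mathcal X^m$ onto it, written $x\mapsto(s(x),i(x))$. Thus for every finite $s\subset\mathcal X$ and every $i\in\kappa$ there is $x\in\mathcal X\setminus\mathcal X^0$, of level larger than all levels of elements of $s$, with $s(x)=s$ and $i(x)=i$.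

**Step 2: the automorphisms.** For each finite $s\subset\mathcal X$ with $n=|s|\ge2$ let $f_s$ and $C_s$ be the function and the constant of Section 4 for $\langle s\rangle$ with basis $s$ in some order. Choose $g_s\in\langle s\rangle$ with
$$f_s(g_s)>(6n^2+3)C_s ,\tag{6}$$
for instance a high power of $w$. For $E\subseteq\kappa$ define
$$\varphi_E(x)=\begin{cases}g_{s(x)}^{-1}\,x\,g_{s(x)} & \text{if }x\notin\mathcal X^0,\ |s(x)|\ge2,\ i(x)\in E,\\ x&\text{for all other }x\in\mathcal X.\end{cases}$$

**Step 3: $\varphi_E$ is an automorphism preserving many finitely generated free factors.** Call a finite $s\subset\mathcal X$ *closed* if $s(x)\subseteq s$ for all $x\in s\setminus\mathcal X^0$. Elements of $s(x)$ have smaller level than $x$, so adding repeatedly the sets $s(x)$ stops after finitely many rounds: each finite subset of $\mathcal X$ lies in a finite closed one. Adding elements of $\mathcal X^0$ preserves closedness. Let $s$ be closed, ordered by non-decreasing level as $x_1,\dots,x_n$. If $x_j\notin\mathcal X^0$, then $s(x_j)\subseteq\{x_1,\dots,x_{j-1}\}$. So $\varphi_E(x_j)$ is a conjugate of $x_j$ by an element of $\langle x_1,\dots,x_{j-1}\rangle$.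 By induction on $j$, $\varphi_E$ maps $\langle x_1,\dots,x_j\rangle$ onto itself. Finitely generated free groups are Hopfian, so $\varphi_E$ restricts to an automorphism of $\langle s\rangle$. As $F$ is the directed union of the groups $\langle s\rangle$ with $s$ closed, $\varphi_E\in\Gamma$.

*Example.* Let $s=\{y,y'\}\subset\mathcal X^0$ and let $x\in\mathcal X^1$ have $s(x)=s$, $i(x)=i$. Then $\{y,y',x\}$ is closed, $\varphi_E$ fixes $y$ and $y'$, and $\varphi_E(x)=g_s^{-1}xg_s$ if $i\in E$ and $\varphi_E(x)=x$ if not. By the numbers after Lemma 4.2, $g_s=w^{2836}$ satisfies (6), as $27\cdot105=2835$.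

**Proposition 8.1.** Let $\varnothing\ne\mathcal X_1\subsetneq\mathcal X$ and $T=T_{\mathcal X_1}$. If $E\ne E'$, then $\varphi_ET\not\approx\varphi_{E'}T$.

*Proof.* By symmetry we may assume that there is $i\in E'\setminus E$. Suppose that $\varphi_ET=S_0\sim S_1\sim\dots\sim S_M=\varphi_{E'}T$.

**Step 1: choice of $L$, $x$ and $x'$, depending on the chain.** By Lemma 7.3 there is a finite closed $s$ such that $L=\langle s\rangle$ is non-elliptic in every $S_j$, $s$ contains some $y_1\in\mathcal X_1$ and some $y_2\in\mathcal X\setminus\mathcal X_1$, and $n=|s|\ge\max(2,M)$. Put $f=f_s$, $C=C_s$, $g=g_s$. Take $x\in\mathcal X$ with $s(x)=s$, $i(x)=i$, of level larger than those of $s$, so that $x\notin s$. Take $x'\in\mathcal X^0\setminus s$. As basis elements outside $s$, $x$ and $x'$ have no nontrivial powers in $L$. Since $i\in E'\setminus E$,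
$$\varphi_E(x)=x,\qquad\varphi_{E'}(x)=g^{-1}xg,\qquad\varphi_E(x')=\varphi_{E'}(x')=x'.$$

**Step 2: the minimal subtrees at both ends of the chain.** We show that both are $T^L$ as sets. Since $s$ is closed, $\varphi_E^{-1}(L)=L=\varphi_{E'}^{-1}(L)$. So $L$ acts on $S_0$ and on $S_M$ through the same group of transformations as on $T$, and $S_0^L$, $S_M^L$ coincide with $T^L$ as sets. Let $[a,b]$ be the edge of $T$ with $\operatorname{Stab}(a)=\langle\mathcal X_1\rangle$ and $\operatorname{Stab}(b)=\langle\mathcal X\setminus\mathcal X_1\rangle$. By Fact 3.4, $y_1y_2\in L$ is hyperbolic in $T$ with axis containing $[a,b]$, so $a,b\in T^L$. In the original action each $y\in\mathcal X$ fixes exactly one vertex $z_y$, and $z_y\in\{a,b\}$.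

Let $h_j$ be $C$-good on $S_j^L$, by Lemma 5.2. Since $a$ and $b$ are adjacent, they lie in a common natural edge, so
$$|h_j(z_x)-h_j(z_{x'})|\le C\qquad(j=0,M).\tag{7}$$

**Step 3: $\delta_0$ is small.** On $S_0$ the elements $x,x'$ act as $\varphi_E^{-1}(x)=x$ and $\varphi_E^{-1}(x')=x'$. They fix $z_x,z_{x'}\in S_0^L$, so $p_{S_0}(x)=z_x$, $p_{S_0}(x')=z_{x'}$, and $|\delta_0|\le C$ by (7).

**Step 4: $\delta_M$ is close to $f(g)$.** Let $u=\varphi_{E'}^{-1}(g)\in L$. Then $\varphi_{E'}(uxu^{-1})=g\,g^{-1}xg\,g^{-1}=x$. So on $S_M$ the element $x$ acts as $uxu^{-1}$ does on $T$, and it fixes $uz_x\in T^L$. Hence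
$$p_{S_M}(x)=uz_x=\varphi_{E'}^{-1}(g)z_x=g\circ z_x,$$
where $\circ$ is the action on $S_M$. Also $x'$ acts as $x'$, so $p_{S_M}(x')=z_{x'}$. By (i) for $h_M$, with respect to the action $\circ$, and by (7),
$$|\delta_M-f(g)|\le C+|h_M(z_x)-h_M(z_{x'})|\le2C .$$

**Step 5: contradiction.** By Proposition 7.2, and since $M\le n$,
$$f(g)\le|\delta_M|+2C\le|\delta_0|+6nCM+2C\le6nCM+3C\le(6n^2+3)C<f(g),$$
the last inequality being (6). This is impossible. $\square$

**Proof of Theorem 1.** If $\varphi_E\Sigma=\varphi_{E'}\Sigma$, then $\varphi_E^{-1}\varphi_{E'}T\approx T$, so $\varphi_{E'}T\approx\varphi_ET$ and $E=E'$ by Proposition 8.1. As there are $2^\kappa$ subsets $E\subseteq\kappa$, $|\Gamma:\Sigma|\ge2^\kappa$. By Lemma 3.5, $H\le\Sigma$, so $|\Gamma:H|\ge2^\kappa$. An automorphism is determined by the images of the basis elements, and $|F|=\kappa$, so $|\Gamma|\le\kappa^\kappa=2^\kappa$. Hence $|\Gamma:H|=2^\kappa=|\Gamma|$, and in particular $H\ne\Gamma$. $\square$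

With $|\mathcal X_1|=|\mathcal X_2|=|\mathcal X_3|=\kappa$, this shows that the variety of all groups is not a BMN-variety, and that the generation property fails for every infinite rank $\kappa$.

## 9. All coordinate splittings at once, and the exact range of $H=\Gamma$

**Proof of Theorem 2(a).** We show that the subgroup in question lies in $\Sigma$ for a suitable choice of $\mathcal X_1$. Fix any $\varnothing\ne\mathcal X_1\subsetneq\mathcal X$ and $T=T_{\mathcal X_1}$.

**Step 1: all $T_Y$, $\varnothing\ne Y\subsetneq\mathcal X$, are $\approx$-equivalent.** The trees $T_Y$ and $T_{\mathcal X\setminus Y}$ are the same. For $y\in Y$ the sets $\mathcal X\setminus Y$ and $\{y\}$ are disjoint, so $T_Y=T_{\mathcal X\setminus Y}\sim T_{\{y\}}$ by (1). And $T_{\{y\}}\sim T_{\{y'\}}$ for $y\ne y'$, again by (1).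

**Step 2: the generators lie in $\Sigma$.** If $\varphi$ preserves $\langle Y\rangle$ and $\langle\mathcal X\setminus Y\rangle$, then $\varphi T\approx\varphi T_Y\cong T_Y\approx T$ by Step 1 and (2). If $\pi\in\operatorname{Sym}(\mathcal X)$, then $gV\mapsto\pi(g)\pi(V)$ defines a tree isomorphism $\theta:T_Y\to T_{\pi Y}$ with $\theta(gt)=\pi(g)\theta(t)$. As in the proof of (2), it is an equivariant isomorphism $\pi T_Y\cong T_{\pi Y}$. So $\pi T\cong T_{\pi\mathcal X_1}\approx T$.

**Step 3: the index.** The subgroup lies in $\Sigma$. As in the proof of Theorem 1, Proposition 8.1 gives $|\Gamma:\Sigma|\ge2^\kappa$, and $|\Gamma|\le2^\kappa$. So its index is $2^\kappa$. $\square$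

**Proof of Theorem 2(b).** If $\mathcal X_1=\varnothing$, then $U_1=1$ and $U_2*W=F$, so $A=\Gamma$ and $H=\Gamma$. Likewise $B=\Gamma$ if $\mathcal X_2=\varnothing$. Now let $\mathcal X_1,\mathcal X_2\ne\varnothing$.

If $\mathcal X$ is infinite, $H\ne\Gamma$ by Theorem 1, whatever $\mathcal X_3$ is.

If $\mathcal X$ is finite and $\mathcal X_3=\varnothing$, then elements of $A$ fix $U_1$ pointwise, and elements of $B$ map $U_1*W=U_1$ onto itself. So $H$ preserves $U_1$. For $x_1\in\mathcal X_1$, $x_2\in\mathcal X_2$, the automorphism $x_1\mapsto x_1x_2$ fixing the other basis elements does not. So $H\ne\Gamma$.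

If $\mathcal X$ is finite and $\mathcal X_3\ne\varnothing$, then $H=\Gamma$ by Proposition 1.2. $\square$
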